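\title{Double commutators of elementary subgroups of $\operatorname{GL}(n,R)$ for $n\ge 3$}

\begin{abstract}
Let $R$ be an associative ring with $1$, let $A,B,C,D$ be two-sided ideals of $R$, and put $A\circ B=AB+BA$. We prove that
\[
\big[[E(n,A),E(n,B)],[E(n,C),E(n,D)]\big]=[E(n,A\circ B),E(n,C\circ D)]
\]
for all $n\ge 3$. The case $n=3$ answers a question of Vavilov and Zhang. The proof is a self-contained matrix computation. Its main point is that, modulo the right-hand side, the elementary commutators $[t_{12}(\gamma),t_{21}(\delta)]$ behave like tensors $\delta\otimes\gamma$ as soon as a factor from $A\circ B$ is present. We deduce the analogous formula for arbitrary bracketings of elementary subgroups and note that the formula fails for $n=2$.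
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is an associative ring with $1$, ``ideal'' means two-sided ideal, and the product $AB$ of ideals is the ideal of finite sums of products $ab$. For $i\ne j$ and $r\in R$, the \emph{elementary transvection} $t_{ij}(r)\in\operatorname{GL}(n,R)$ has $r$ in position $(i,j)$ and agrees with the identity matrix elsewhere. For an ideal $A$, let $E(n,A)$ be the subgroup generated by all $t_{ij}(a)$ with $a\in A$. The \emph{symmetrized product} of ideals is $A\circ B=AB+BA$. Commutators are $[x,y]=xyx^{-1}y^{-1}$, and $[H,K]$ is the subgroup generated by all $[h,k]$ with $h\in H$, $k\in K$.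

Taking commutators of elementary subgroups corresponds, to a first approximation, to taking symmetrized products of ideals. If $g\equiv 1\pmod A$ and $h\equiv 1\pmod B$ entrywise, then
\[
[g,h]-1=\big((g-1)(h-1)-(h-1)(g-1)\big)g^{-1}h^{-1}
\]
has entries in $A\circ B$. In the other direction, for $n\ge3$ and distinct $i,j,m$ we have $t_{ij}(ab)=[t_{im}(a),t_{mj}(b)]$ and $t_{ij}(ba)=[t_{im}(b),t_{mj}(a)]$. Hence
\begin{equation}\label{eq:level}
E(n,A\circ B)\le [E(n,A),E(n,B)]\le\{g : g\equiv1 \bmod A\circ B\}.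
\end{equation}
The first inclusion can be strict, even after passing to the normal closure in $E(n,R)$; see Example~\ref{ex:two}. It is then natural to ask whether the discrepancy survives one more commutator: in $\big[[E(n,A),E(n,B)],[E(n,C),E(n,D)]\big]$, may the two inner commutators be replaced by the smaller groups $E(n,A\circ B)$ and $E(n,C\circ D)$? When all four ideals equal $R$, both groups are $E(n,R)$, because \eqref{eq:level} shows that $E(n,R)$ is perfect. In general we will see that the extra elements of $[E(n,A),E(n,B)]$ are central in $E(n,R)$ modulo the normal closure of $E(n,A\circ B)$, which suggests a positive answer.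

For $n\ge4$ the answer is positive by \cite[Lemma~18]{VZ}. It is also known, by a result of Hazrat and Zhang, to be positive for all $n\ge3$ when $R$ is quasi-finite, that is, a direct limit of rings that are finitely generated as modules over their centers. Vavilov and Zhang \cite{VZ} pose the problem of proving the formula for $n=3$ over an arbitrary ring or constructing a counterexample. We prove it, by an argument uniform in $n$.

\begin{theorem}\label{thm:main}
Let $R$ be an associative ring with $1$, let $n\ge3$, and let $A,B,C,D$ be two-sided ideals of $R$. Then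
\[
\big[[E(n,A),E(n,B)],[E(n,C),E(n,D)]\big]=[E(n,A\circ B),E(n,C\circ D)].
\]
\end{theorem}

The proof has two parts. Section~\ref{sec:structure} describes generators of $[E(n,A),E(n,B)]$ and reduces the theorem to the commutator of two elements $[t_{ij}(a),t_{ji}(b)]$ and $[t_{kl}(c),t_{lk}(d)]$, where the positions $(i,j)$ and $(k,l)$ are at our disposal. For $n\ge4$ we may take $\{i,j\}$ and $\{k,l\}$ disjoint, and the two elements commute. For $n=3$ any two such pairs meet, and the commutator has to be computed; this is done in Section~\ref{sec:symbols}, after a model computation in Section~\ref{sec:model}. Section~\ref{sec:consequences} treats intermediate subgroups, arbitrary bracketings, and the case $n=2$. All facts used are proved below.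

\section{Conventions and basic formulas}\label{sec:basics}

Fix $n\ge3$. We write $E(A)=E(n,A)$, and $E(R,A)$ for the normal closure of $E(A)$ in $E(R)=E(n,R)$.

\subsection*{Groups}
Put ${}^xy=xyx^{-1}$. We use the identities
\begin{equation}\label{eq:comm}
[xy,z]={}^x[y,z]\,[x,z],\qquad [x,yz]=[x,y]\,{}^y[x,z].
\end{equation}
For a normal subgroup $N$ of $G$, we say that $x,y\in G$ \emph{commute modulo $N$} if their images in $G/N$ commute, that is, if $[x,y]\in N$. The elements commuting with a given $x$ modulo $N$ form a subgroup. Consequently $[H,K]\le N$ as soon as generators of $H$ commute with generators of $K$ modulo $N$.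

\subsection*{Transvections}
Let $e_i$ be the standard columns and $e_i^T$ the standard rows; scalars act on columns from the right and on rows from the left. Then $t_{ij}(r)=1+e_ire_j^T$, and for a column $x$, a row $\eta$ and $g\in\operatorname{GL}(n,R)$,
\begin{equation}\label{eq:conj}
g(1+x\eta)g^{-1}=1+(gx)(\eta g^{-1}).
\end{equation}
Multiplying out gives $t_{ij}(r)t_{ij}(s)=t_{ij}(r+s)$ and the relations
\begin{equation}\label{eq:steinberg}
[t_{ij}(r),t_{kl}(s)]=
\begin{cases}
1 & \text{if } j\ne k,\ i\ne l,\\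
t_{il}(rs) & \text{if } j=k,\ i\ne l,\\
t_{kj}(-sr) & \text{if } j\ne k,\ i=l.
\end{cases}
\end{equation}
If $v,v'$ are columns with $v_m=v'_m=0$, then $(1+ve_m^T)(1+v'e_m^T)=1+(v+v')e_m^T$. Hence $1+ve_m^T=\prod_{i\ne m}t_{im}(v_i)$, and this matrix lies in $E(A)$ if the entries of $v$ lie in $A$. The same holds for $1+e_m\zeta$ with $\zeta$ a row and $\zeta_m=0$.

\subsection*{Two families of elements}
The case $(k,l)=(j,i)$ missing from \eqref{eq:steinberg} produces the elements on which everything depends: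
\[
z_{ij}(a,r)={}^{t_{ji}(r)}t_{ij}(a),\qquad y_{ij}(a,b)=[t_{ij}(a),t_{ji}(b)].
\]
By \eqref{eq:conj}, $z_{ij}(a,r)=1+(e_i+e_jr)\,a\,(e_j^T-re_i^T)$; it is additive in $a$. We call $y_{ij}(a,b)$ an \emph{elementary commutator}. In rows and columns $i,j$ (in this order),
\[
y_{ij}(a,b)=\begin{pmatrix}1+ab&a\\ b&1\end{pmatrix}\begin{pmatrix}1+ab&-a\\ -b&1\end{pmatrix},
\]
and $y_{ij}(a,b)^{-1}=y_{ji}(b,a)$, so
\begin{equation}\label{eq:ymatrix}
y_{ij}(a,b)=\begin{pmatrix}1+ab+abab&-aba\\ bab&1-ba\end{pmatrix},\qquad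
y_{ij}(a,b)^{-1}=\begin{pmatrix}1-ab&aba\\ -bab&1+ba+baba\end{pmatrix}.
\end{equation}

Call $V\in\operatorname{GL}(n,R)$ \emph{supported on} $S=\{k,l\}$ if $Ve_m=e_m$ and $e_m^TV=e_m^T$ for all $m\notin S$. Then $V^{-1}$ is supported on $S$ as well. The matrices $y_{kl}(a,b)$ and $z_{kl}(a,r)$ are supported on $\{k,l\}$. The following formula is the tool used most often below.

\begin{lemma}\label{lem:block}
Let $V$ be supported on $S$, let $i\in S$, $m\notin S$, $r\in R$. Then
\[
[V,t_{im}(r)]=1+(V-1)e_ir\,e_m^T,\qquad [V,t_{mi}(r)]=1+e_m\,re_i^T(V^{-1}-1).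
\]
In particular, if the column $(V-1)e_ir$, respectively the row $re_i^T(V^{-1}-1)$, has entries in an ideal $L$, then the commutator lies in $E(L)$.
\end{lemma}

\begin{proof}
By \eqref{eq:conj}, ${}^Vt_{im}(r)=1+Ve_ir\,e_m^T$. The columns $Ve_ir$ and $e_ir$ have zero $m$-th entry, so multiplying by $t_{im}(-r)=1-e_ire_m^T$ subtracts them. For the second formula, ${}^Vt_{mi}(r)=1+e_m\,re_i^TV^{-1}$, and the rows $re_i^TV^{-1}$ and $re_i^T$ are subtracted in the same way.
\end{proof}

\subsection*{Changing positions}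
Let $w_{ij}=t_{ij}(1)t_{ji}(-1)t_{ij}(1)\in E(R)$. It is supported on $\{i,j\}$ with block $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, so $w_{ij}e_j=e_i$ and $e_j^Tw_{ij}^{-1}=e_i^T$. By \eqref{eq:conj}, for distinct $i,j,m$, conjugation by $w_{mi}$ sends $t_{ij}(a)$ to $t_{mj}(a)$ and $t_{ji}(b)$ to $t_{jm}(b)$, and conjugation by $w_{mj}$ sends them to $t_{im}(a)$ and $t_{mi}(b)$. Thus
\begin{equation}\label{eq:weyl}
{}^{w_{mi}}y_{ij}(a,b)=y_{mj}(a,b),\qquad {}^{w_{mj}}y_{ij}(a,b)=y_{im}(a,b).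
\end{equation}

\section{A model computation in a truncated free algebra}\label{sec:model}

Let $F$ be a field, $\mathfrak m$ the ideal of the free algebra $F\langle a,b,c,d\rangle$ generated by the variables, and $R=F\langle a,b,c,d\rangle/\mathfrak m^{s+1}$. The words of length at most $s$ form a basis of $R$. Let $A,B,C,D$ be the ideals generated by $a,b,c,d$, and let $n=3$. Matrices $1+X$ with $X$ over $\mathfrak m^s$ multiply by adding the $X$, and they commute with every matrix congruent to $1$ modulo $\mathfrak m$.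

\begin{lemma}\label{lem:trace}
If $L\subseteq\mathfrak m^s$ is an ideal and $1+X\in E(R,L)$, then $\operatorname{tr}X=0$.
\end{lemma}

\begin{proof}
The map $1+X\mapsto\operatorname{tr}X$ is additive on matrices congruent to $1$ modulo $\mathfrak m^s$, and it vanishes on each $t_{ij}(x)$. If $g\in\operatorname{GL}(3,R)$ has constant term $g_0\in\operatorname{GL}(3,F)$, then $gXg^{-1}=g_0Xg_0^{-1}$, which has the same trace as $X$ because $F$ is central.
\end{proof}

\begin{example}\label{ex:two}
Let $s=2$. Then $A\circ B$ is spanned by $ab$ and $ba$, and \eqref{eq:ymatrix} gives $y_{12}(a,b)=\operatorname{diag}(1+ab,1-ba,1)$. Since $ab-ba\ne0$, this element of $[E(A),E(B)]$ is not in $E(R,A\circ B)$. Because $A\circ R=A$, the example also shows that the right-hand side of Theorem~\ref{thm:main} cannot in general be replaced by $E(R,(A\circ B)\circ(C\circ D))$.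
\end{example}

\begin{example}\label{ex:four}
Let $s=4$, $I=A\circ B$, $J=C\circ D$, $M=[E(I),E(J)]$ and $N=E(R,I\circ J)$; Proposition~\ref{prop:double} below gives $N\le M$. The ideal $I\circ J$ is spanned by the words $uv$ and $vu$ with $u\in\{ab,ba\}$, $v\in\{cd,dc\}$. Put $p=ab$, $Y=y_{13}(a,b)$, $Z=y_{12}(c,d)$. Theorem~\ref{thm:main} predicts $[Y,Z]\in M$. By \eqref{eq:conj} and \eqref{eq:ymatrix},
\[
{}^Yt_{12}(c)=t_{12}(c+pc)\,t_{32}(babc),\qquad {}^Yt_{21}(d)=t_{21}(d-dp)\,t_{23}(daba).
\]
The factors of degree $4$ drop out of the commutator, so ${}^YZ=y_{12}(c+pc,d-dp)$. Now $(c+pc)(d-dp)=cd+pcd-cdp$ and $(d-dp)(c+pc)=dc$, and the off-diagonal entries in \eqref{eq:ymatrix} are still $-cdc$ and $dcd$. Therefore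
\[
{}^YZ=Z\cdot y_{12}(pc,d)\cdot y_{12}(c,-dp),
\]
where
\[
y_{12}(pc,d)=\operatorname{diag}(1+pcd,\,1-dpc,\,1),\qquad y_{12}(c,-dp)=\operatorname{diag}(1-cdp,\,1+dpc,\,1).
\]
Neither correction factor lies in $M$: by \eqref{eq:level} elements of $M$ are congruent to $1$ modulo $I\circ J$, and $dpc=dabc\notin I\circ J$. Their product $[Y,Z]=\operatorname{diag}(1+pcd-cdp,1,1)$ is not in $N$, by Lemma~\ref{lem:trace}. But it is in $M$: with $x=cdp\in I\circ J$,
\[
[Y,Z]=\operatorname{diag}(1+pcd,1-x,1)\operatorname{diag}(1-x,1+x,1)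
=y_{12}(p,cd)\cdot z_{12}(x,1)\,t_{12}(-x)\,t_{21}(x).
\]
\end{example}

The example shows what a proof must do. Expanding ${}^YZ$ produces terms that are not individually negligible, and they have to be canceled against each other. The cancellation $y_{12}(pc,d)\equiv y_{12}(c,dp)\pmod M$ moves the factor $p$ from the left of $c$ to the right of $d$, which is the defining relation $d\otimes pc=dp\otimes c$ of a tensor product over $R$.

\section{Commutators of two and three elementary subgroups}\label{sec:structure}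

The group $E(A)$ need not be visibly normal in $E(R)$, while all our arguments take place in quotients of $E(R)$. So we first need a manageable generating set of the normal closure $E(R,A)$.

\begin{lemma}\label{lem:gens}
The group $E(R,A)$ is generated by the elements $z_{ij}(a,r)$ with $a\in A$, $r\in R$, $i\ne j$.
\end{lemma}

\begin{proof}
Let $G$ be the subgroup they generate. Taking $r=0$ gives $E(A)\le G\le E(R,A)$, so it suffices to show that every transvection $g=t_{kl}(s)$ normalizes $G$.

\emph{Step 1. If $v$ is a column over $A$ and $\zeta$ a row over $R$ with $v_m=\zeta_m=0$, then ${}^{1+e_m\zeta}(1+ve_m^T)\in G$.} It suffices to treat one factor $t_{im}(v_i)$ of $1+ve_m^T$. Write $\zeta=\zeta_ie_i^T+\zeta'$ with $\zeta'_i=\zeta'_m=0$, so that $1+e_m\zeta=t_{mi}(\zeta_i)(1+e_m\zeta')$. By \eqref{eq:conj},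
\[
{}^{1+e_m\zeta'}t_{im}(v_i)=1+e_iv_i(e_m^T-\zeta')=t_{im}(v_i)\,(1-e_iv_i\zeta').
\]
Conjugation by $t_{mi}(\zeta_i)$ turns the first factor into $z_{im}(v_i,\zeta_i)$ and the second into
\[
1-(e_i+e_m\zeta_i)v_i\zeta'=(1-e_iv_i\zeta')(1-e_m\zeta_iv_i\zeta')\in E(A).
\]

\emph{Step 2.} Let $z=z_{ij}(a,r)=1+x\eta$ with $x=e_i+e_jr$ and $\eta=a(e_j^T-re_i^T)$, and fix $m\notin\{i,j\}$. Then $\eta x=0$, $x_m=\eta_m=0$, and $\eta$ has entries in $A$.

If $k=m$, then $gx=x+e_msx_l$ and $\eta g^{-1}=\eta$, so ${}^gz=1+x\eta+e_msx_l\eta=(1+e_msx_l\eta)\,z\in G$.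

If $l=m$, then $gx=x$ and $\eta g^{-1}=\eta-\eta_kse_m^T$, so ${}^gz=z\,(1-x\eta_kse_m^T)\in G$.

If $m\notin\{k,l\}$, which includes the awkward conjugation by $t_{ij}(s)$, we route $z$ through the index $m$. Conjugating $t_{ij}(a)=[t_{im}(a),t_{mj}(1)]$ by $t_{ji}(r)$ gives $z=[1+ve_m^T,1+e_m\zeta]$ with $v=xa$ and $\zeta=e_j^T-re_i^T$. Since $g$ fixes $e_m$ and $e_m^T$, we get ${}^gz=[1+v'e_m^T,1+e_m\zeta']$ with $v'=gv$ a column over $A$, $\zeta'=\zeta g^{-1}$, and $v'_m=\zeta'_m=0$. Thus ${}^gz=(1+v'e_m^T)\cdot{}^{1+e_m\zeta'}(1-v'e_m^T)\in G$ by Step~1.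
\end{proof}

\begin{proposition}\label{prop:double}
Let $A,B$ be ideals, $H=[E(A),E(B)]$ and $H_0=E(R,A\circ B)$.
\begin{enumerate}
\item[(a)] $H_0\le H$, $[H,E(R)]\le H_0$, and $H$ is normal in $E(R)$.
\item[(b)] $y_{ij}(a,b)\equiv y_{kl}(a,b)\pmod{H_0}$ for $a\in A$, $b\in B$ and all $i\ne j$, $k\ne l$.
\item[(c)] For any fixed $i\ne j$, the group $H$ is generated by $H_0$ and the $y_{ij}(a,b)$ with $a\in A$, $b\in B$.
\item[(d)] $[E(R,A),E(R,B)]=H$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) For $m\notin\{i,j\}$, $a\in A$, $b\in B$, formula \eqref{eq:conj} gives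
\[
z_{ij}(ab,r)={}^{t_{ji}(r)}[t_{im}(a),t_{mj}(b)]=[t_{im}(a)t_{jm}(ra),\,t_{mj}(b)t_{mi}(-br)]\in H.
\]
Exchanging $a$ and $b$ gives $z_{ij}(ba,r)\in[E(B),E(A)]=H$. By additivity in the first argument and Lemma~\ref{lem:gens}, $H_0\le H$.

Let $V=y_{ij}(a,b)$. By \eqref{eq:ymatrix}, $V-1$ and $V^{-1}-1$ have entries in $A\circ B$. By Lemma~\ref{lem:block}, $V$ commutes modulo $H_0$ with each $t_{kl}(r)$ having exactly one index in $\{i,j\}$; it commutes with $t_{kl}(r)$ when $k,l\notin\{i,j\}$. The remaining transvections are $t_{ij}(r)=[t_{im}(r),t_{mj}(1)]$ and $t_{ji}(r)=[t_{jm}(r),t_{mi}(1)]$. So $V$ is central in $E(R)$ modulo $H_0$.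

Let $H_1\le H$ be generated by $H_0$ and the $y_{kl}(a,b)$ in all positions. Then $H_1/H_0$ is central in $E(R)/H_0$, so $H_1$ is normal in $E(R)$. By \eqref{eq:steinberg}, each $[t_{ij}(a),t_{kl}(b)]$ is $1$, an element of $E(A\circ B)$, or $y_{ij}(a,b)$. Hence $H\le H_1$, so $H=H_1$, and (a) follows.

(b), (c) By (a) and \eqref{eq:weyl}, the class of $y_{ij}(a,b)$ modulo $H_0$ does not change when one index is replaced by a third index. Such moves connect $(i,j)$ to any $(k,l)$: use $(i,j)\to(k,j)\to(k,l)$ if $k\ne j$; $(i,j)\to(i,l)\to(j,l)$ if $k=j$, $l\ne i$; and $(i,j)\to(i,m)\to(j,m)\to(j,i)$ otherwise. This proves (b), and (c) follows since $H=H_1$.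

(d) Only $\le$ needs proof. We work modulo the normal subgroup $H$. The group $E(R,A)$ is generated by conjugates ${}^gt_{ij}(a)$, and ${}^gt_{ij}(a)$ commutes with $E(R,B)$ modulo $H$ if and only if $t_{ij}(a)$ does. By Lemma~\ref{lem:gens} we must show that $t_{ij}(a)$ commutes with $z_{kl}(b,s)$, or, after conjugation by $t_{lk}(-s)$, that $V={}^{t_{lk}(-s)}t_{ij}(a)$ commutes with $t_{kl}(b)$. If $(i,j)\ne(k,l)$, then $V\in E(A)$ by \eqref{eq:steinberg}, and we are done. If $(i,j)=(k,l)$, then $V=z_{ij}(a,-s)$ is supported on $\{i,j\}$, and $V-1$ and $V^{-1}-1$ have entries in $A$. Take $m\notin\{i,j\}$. By Lemma~\ref{lem:block}, ${}^Vt_{im}(1)=u\,t_{im}(1)$ with $u\in E(A)$, and $[V,t_{mj}(b)]\in E(BA)\le H$. Conjugating $t_{ij}(b)=[t_{im}(1),t_{mj}(b)]$ by $V$ and using \eqref{eq:comm},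
\[
{}^Vt_{ij}(b)\equiv[u\,t_{im}(1),t_{mj}(b)]={}^ut_{ij}(b)\cdot[u,t_{mj}(b)]\equiv t_{ij}(b)\pmod H,
\]
because $u\in E(A)$ commutes with $E(B)$ modulo $H$.
\end{proof}

The freedom in (b) already settles triple commutators: an elementary commutator can be moved to a position where Lemma~\ref{lem:block} applies.

\begin{proposition}\label{prop:triple}
Let $I,C,D$ be ideals, $J=C\circ D$, $K=[E(C),E(D)]$ and $M=[E(I),E(J)]$. Then $[E(R,I),K]=[E(I),K]=M$.
\end{proposition}

\begin{proof}
Since $E(J)\le K$, we have $M\le[E(I),K]\le[E(R,I),K]$. Conversely, by Proposition~\ref{prop:double}, $M$ is normal in $E(R)$, $[E(R,I),E(R,J)]=M$, and $K$ is generated by $E(R,J)$ and the elements $y=y_{12}(c,d)$. It remains to show that ${}^gx$ commutes with $y$ modulo $M$ for $x=t_{kl}(a)$, $a\in I$, $g\in E(R)$; equivalently, that $x$ commutes with ${}^{g^{-1}}y$. Choose $m\notin\{k,l\}$ and put $V=y_{km}(c,d)$. By Proposition~\ref{prop:double}(a),(b), ${}^{g^{-1}}y\in V\,E(R,J)$, and $x$ commutes with $E(R,J)$ modulo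 $M$. Finally, $V$ is supported on $\{k,m\}$, which does not contain $l$, and $(V-1)e_ka$ has entries in $JI$. Lemma~\ref{lem:block} gives $[V,x]\in E(JI)\le M$.
\end{proof}

What remains is the commutator of two elementary commutators. Of the element $y_{13}(a,b)$ we need only its support and its congruence class.

\begin{proposition}\label{prop:key}
Let $I,C,D$ be ideals, $J=C\circ D$ and $M=[E(I),E(J)]$. Let $Y\in\operatorname{GL}(n,R)$ be supported on $\{1,3\}$ with $Y\equiv1\pmod I$. Then $[Y,y_{12}(c,d)]\in M$ for all $c\in C$, $d\in D$.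
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
Put $I=A\circ B$, $J=C\circ D$, $H=[E(A),E(B)]$, $K=[E(C),E(D)]$, $M=[E(I),E(J)]$. Since $E(I)\le H$ and $E(J)\le K$, we have $M\le[H,K]$. For the reverse inclusion, $M$ is normal in $E(R)$, the group $H$ is generated by $E(R,I)$ and the $y_{13}(a,b)$, and $K$ is generated by $E(R,J)$ and the $y_{12}(c,d)$, all by Proposition~\ref{prop:double}. Proposition~\ref{prop:triple} gives $[E(R,I),K]=M$; applied to the ideals $J,A,B$, it gives $[E(R,J),H]=[E(J),E(I)]=M$. Finally $y_{13}(a,b)\equiv1\pmod I$ by \eqref{eq:ymatrix}, so $[y_{13}(a,b),y_{12}(c,d)]\in M$ by Proposition~\ref{prop:key}.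
\end{proof}

For $n\ge4$, Proposition~\ref{prop:key} is not needed: generate $H$ by $E(R,I)$ and the $y_{34}(a,b)$, which commute with the $y_{12}(c,d)$.

\section{Elementary commutators as tensors}\label{sec:symbols}

In this section $I,C,D$ are ideals, $J=C\circ D$, $M=[E(I),E(J)]$ and $N=E(R,I\circ J)$. By Proposition~\ref{prop:double}, $N\le M$ and both are normal in $E(R)$. We prove Proposition~\ref{prop:key}.

\subsection*{The plan}
Conjugation by $Y$ replaces $t_{12}(c)$ by $\prod_{k}t_{k2}(Y_{k1}c)$ and $t_{21}(d)$ by $\prod_{k}t_{2k}(d(Y^{-1})_{1k})$, with $k\in\{1,3\}$. Suppose that, modulo $M$, the element $y_{k2}(\gamma,\delta)$ were independent of $k$, additive in each argument, and unchanged under $(r\gamma,\delta)\mapsto(\gamma,\delta r)$. It would then depend only on $\delta\otimes\gamma\in D\otimes_RC$, and ${}^Yy_{12}(c,d)$ would correspond to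
\[
\sum_{k\in\{1,3\}}d\,(Y^{-1})_{1k}\otimes Y_{k1}\,c=d\,(Y^{-1}Y)_{11}\otimes c=d\otimes c .
\]
These rules are false modulo $M$ in general. In Example~\ref{ex:four}, the $(1,1)$ entries of $y_{12}(ac,d)$ and $y_{12}(c,da)$ differ in degree $3$, whereas elements congruent modulo $M$ agree below degree $4$. However, conjugation by $Y$ changes $c$ only by elements of $IC$ and $d$ only by elements of $DI$. This motivates the following notion: a pair $(\gamma,\delta)\in C\times D$ is \emph{small} if $\gamma\in IC$ or $\delta\in DI$. We establish the three rules exactly when such a factor from $I$ is present.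

\subsection*{Small pairs}
All three rules rest on the fact that elementary commutators of small pairs commute modulo $N$ with enough transvections.

\begin{lemma}\label{lem:small}
Let $(\gamma,\delta)$ be small, $V=y_{kl}(\gamma,\delta)$ and $m\notin\{k,l\}$.
\begin{enumerate}
\item[(a)] Modulo $N$, the element $V$ commutes with $t_{km}(r)$ and $t_{mk}(r)$ for $r\in R$, with $t_{ml}(c')$ and $t_{kl}(c')$ for $c'\in C$, and with $t_{lm}(d')$ and $t_{lk}(d')$ for $d'\in D$.
\item[(b)] $y_{32}(\gamma,\delta)\equiv y_{12}(\gamma,\delta)\pmod N$.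
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\gamma\delta\in I(CD)\subseteq IJ$ if $\gamma\in IC$, and $\gamma\delta\in(CD)I\subseteq JI$ if $\delta\in DI$. By \eqref{eq:ymatrix}, every entry of $V-1$ and $V^{-1}-1$ other than the $(l,l)$ entry is a two-sided multiple of $\gamma\delta$, hence lies in $I\circ J$. The $(l,l)$ entries are $-\delta\gamma$ and $\delta\gamma+\delta\gamma\delta\gamma$; in both cases of smallness they lie in $DIC$. This ideal need not be contained in $I\circ J$ (the word $dabc$ in Example~\ref{ex:four}), but it falls into $I\circ J$ after one more multiplication on the correct side: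
\[
C\cdot DIC\subseteq(CD)I\subseteq JI,\qquad DIC\cdot D\subseteq I(CD)\subseteq IJ.
\]
Hence the columns $(V-1)e_kr$ and $(V-1)e_ld'$ and the rows $re_k^T(V^{-1}-1)$ and $c'e_l^T(V^{-1}-1)$ have entries in $I\circ J$. Lemma~\ref{lem:block} gives the claim for $t_{km}(r)$, $t_{lm}(d')$, $t_{mk}(r)$, $t_{ml}(c')$. The other two follow from $t_{kl}(c')=[t_{km}(1),t_{ml}(c')]$ and $t_{lk}(d')=[t_{lm}(d'),t_{mk}(1)]$.

(b) By \eqref{eq:weyl}, $y_{12}(\gamma,\delta)={}^{w_{13}}y_{32}(\gamma,\delta)$. The element $w_{13}$ is a product of transvections $t_{13}$ and $t_{31}$, which commute with $y_{32}(\gamma,\delta)$ modulo $N$ by (a) with $(k,l,m)=(3,2,1)$.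
\end{proof}

\begin{lemma}[additivity]\label{lem:add}
Let $\gamma\in C$ and $\delta\in D$.
\begin{enumerate}
\item[(a)] If $\gamma'\in IC$, then $y_{12}(\gamma+\gamma',\delta)\equiv y_{12}(\gamma',\delta)\,y_{12}(\gamma,\delta)\pmod N$.
\item[(b)] If $\delta'\in DI$, then $y_{12}(\gamma,\delta+\delta')\equiv y_{12}(\gamma,\delta)\,y_{12}(\gamma,\delta')\pmod N$.
\item[(c)] The map $\theta(r)=y_{12}(\gamma,\delta r)M$ is a homomorphism $(I,+)\to E(R)/M$, and its values commute with $y_{12}(\gamma,\delta)M$.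
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:comm}, the left sides of (a) and (b) are ${}^{t_{12}(\gamma)}y_{12}(\gamma',\delta)\cdot y_{12}(\gamma,\delta)$ and $y_{12}(\gamma,\delta)\cdot{}^{t_{21}(\delta)}y_{12}(\gamma,\delta')$. The pairs $(\gamma',\delta)$ and $(\gamma,\delta')$ are small, so the conjugations can be dropped modulo $N$ by Lemma~\ref{lem:small}(a) with $(k,l)=(1,2)$. In (c), additivity is (b) applied to $\delta r$ and $\delta r'\in DI$. The pair $(\gamma,\delta r)$ is small, so $y_{12}(\gamma,\delta r)$ commutes modulo $N$ with $t_{12}(\gamma)$ and $t_{21}(\delta)$, hence with their commutator.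
\end{proof}

\subsection*{Moving a factor across}
In Example~\ref{ex:two} the element $y_{ij}(a,b)$ is detected by $ab-ba$. For a product of three factors there is the relation
\[
r\gamma\cdot\delta-\delta\cdot r\gamma=(r\cdot\gamma\delta-\gamma\delta\cdot r)+(\gamma\cdot\delta r-\delta r\cdot\gamma).
\]
It lifts to an exact identity in $E(R)$, obtained by writing $t_{12}(r\gamma)$ as a commutator through the index $3$.

\begin{lemma}\label{lem:identity}
Let $r,\gamma,\delta\in R$, and put $g=t_{13}(r)$, $h=t_{32}(\gamma)$, $f=t_{21}(\delta)$. Then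
\[
y_{12}(r\gamma,\delta)={}^{gh}y_{13}(-r,-\gamma\delta)\cdot{}^{gf}y_{32}(\gamma,\delta r).
\]
\end{lemma}

\begin{proof}
Put $u=t_{31}(\gamma\delta)$ and $q=t_{23}(\delta r)$. By \eqref{eq:steinberg} and \eqref{eq:conj},
\[
[g,h]=t_{12}(r\gamma),\qquad h^{-1}fh=[h^{-1},f]f=u^{-1}f,\qquad g^{-1}fg=1+e_2\delta(e_1^T+re_3^T)=fq .
\]
The second relation gives $hu^{-1}f=fh$, and the third gives $g^{-1}f^{-1}=q^{-1}f^{-1}g^{-1}$. Using also $g^{-1}u^{-1}=[g^{-1},u^{-1}]\,u^{-1}g^{-1}$, we compute
\begin{align*}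
y_{12}(r\gamma,\delta)=[[g,h],f]
&=gh\,g^{-1}(h^{-1}fh)\,gh^{-1}g^{-1}f^{-1}
=gh\,(g^{-1}u^{-1})\,f g\,h^{-1}g^{-1}f^{-1}\\
&={}^{gh}[g^{-1},u^{-1}]\cdot g\,hu^{-1}(g^{-1}fg)\,h^{-1}(g^{-1}f^{-1})\\
&={}^{gh}[g^{-1},u^{-1}]\cdot g\,(hu^{-1}f)\,q\,h^{-1}q^{-1}f^{-1}g^{-1}
={}^{gh}[g^{-1},u^{-1}]\cdot{}^{gf}[h,q].
\end{align*}
Here $[g^{-1},u^{-1}]=y_{13}(-r,-\gamma\delta)$ and $[h,q]=y_{32}(\gamma,\delta r)$.
\end{proof}

\begin{lemma}[balance]\label{lem:balance}
If $r\in I$, $\gamma\in C$, $\delta\in D$, then $y_{12}(r\gamma,\delta)\equiv y_{12}(\gamma,\delta r)\pmod M$.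
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:identity}, $y_{13}(-r,-\gamma\delta)\in[E(I),E(J)]=M$ because $r\in I$ and $\gamma\delta\in J$. The pair $(\gamma,\delta r)$ is small, so by Lemma~\ref{lem:small}(a) with $(k,l,m)=(3,2,1)$ the element $y_{32}(\gamma,\delta r)$ commutes modulo $N$ with $g=t_{13}(r)$ and $f=t_{21}(\delta)$. Hence $y_{12}(r\gamma,\delta)\equiv y_{32}(\gamma,\delta r)\equiv y_{12}(\gamma,\delta r)$, the last step by Lemma~\ref{lem:small}(b).
\end{proof}

The term $y_{13}(-r,-\gamma\delta)$ is the only one in this section that forces us to work modulo $M$ rather than $N$. Example~\ref{ex:four} shows that this loss is unavoidable.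

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Since $Y^{-1}-1=Y^{-1}(1-Y)$, also $Y^{-1}\equiv1\pmod I$. Write
\[
Ye_1=e_1(1+\lambda)+e_3\mu,\qquad e_1^TY^{-1}=(1+\lambda')e_1^T+\mu'e_3^T,\qquad \lambda,\lambda',\mu,\mu'\in I.
\]
Multiplying this row by this column gives $(1+\lambda')(1+\lambda)+\mu'\mu=1$, that is,
\begin{equation}\label{eq:unit}
\lambda+\lambda'\lambda+\lambda'+\mu'\mu=0 .
\end{equation}
Let $Z=y_{12}(c,d)$. As $Y$ fixes $e_2$ and $e_2^T$, formula \eqref{eq:conj} gives ${}^YZ=[X\alpha,U\beta]$ with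
\[
X=t_{12}(c+\lambda c),\quad \alpha=t_{32}(\mu c),\quad U=t_{21}(d+d\lambda'),\quad \beta=t_{23}(d\mu').
\]

\emph{Splitting.} By \eqref{eq:steinberg}, $[X,\alpha]=[U,\beta]=1$, while $[\alpha,U]=t_{31}(\mu\,cd\,(1+\lambda'))\in E(IJ)$ and $[X,\beta]=t_{13}((1+\lambda)\,cd\,\mu')\in E(JI)$. So modulo $N$ the subgroups $\langle X,U\rangle$ and $\langle\alpha,\beta\rangle$ commute, and therefore $[X\alpha,U\beta]\equiv[X,U][\alpha,\beta]$:
\begin{equation}\label{eq:split}
{}^YZ\equiv y_{12}(c+\lambda c,\,d+d\lambda')\cdot y_{32}(\mu c,\,d\mu')\pmod N.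
\end{equation}
Let $\theta(r)=y_{12}(c,dr)M$ for $r\in I$, as in Lemma~\ref{lem:add}(c).

\emph{The second factor.} The pair $(\mu c,d\mu')$ is small. By Lemma~\ref{lem:small}(b), and then Lemma~\ref{lem:balance} with $(r,\gamma,\delta)=(\mu,c,d\mu')$,
\[
y_{32}(\mu c,d\mu')\equiv y_{12}(\mu c,d\mu')\equiv y_{12}(c,d\mu'\mu)\pmod M,
\]
so this factor represents $\theta(\mu'\mu)$.

\emph{The first factor.} Since $\lambda c\in IC$ and $d\lambda'\in DI$, Lemma~\ref{lem:add}(a) and then (b), applied twice, give modulo $N$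
\[
y_{12}(c+\lambda c,d+d\lambda')\equiv y_{12}(\lambda c,d)\;y_{12}(\lambda c,d\lambda')\;y_{12}(c,d)\;y_{12}(c,d\lambda').
\]
By Lemma~\ref{lem:balance} with $r=\lambda$, $\gamma=c$ and $\delta=d$ or $\delta=d\lambda'$, the first two terms represent $\theta(\lambda)$ and $\theta(\lambda'\lambda)$. The last term represents $\theta(\lambda')$.

\emph{Conclusion.} The values of $\theta$ commute with $ZM$ and $\theta$ is a homomorphism, so \eqref{eq:split} and \eqref{eq:unit} give
\[
{}^YZ\,M=ZM\cdot\theta(\lambda+\lambda'\lambda+\lambda'+\mu'\mu)=ZM\cdot\theta(0)=ZM .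
\]
Thus ${}^YZ\cdot Z^{-1}=[Y,Z]\in M$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. For $Y=y_{13}(a,b)$ and $p=ab$, formula \eqref{eq:ymatrix} gives $\lambda=p+p^2$, $\lambda'=-p$, $\mu=bp$, $\mu'=pa$, and \eqref{eq:unit} reads $(p+p^2)-(p^2+p^3)-p+p^3=0$. In Example~\ref{ex:four} only the cancellation of $p$ against $-p$ was visible.

\section{Intermediate subgroups, bracketings, and the case $n=2$}\label{sec:consequences}

\begin{corollary}\label{cor:intermediate}
Let $n\ge3$, let $A,B,C,D$ be ideals, $I=A\circ B$ and $J=C\circ D$. For all subgroups $H',K'$ with $E(I)\le H'\le[E(R,A),E(R,B)]$ and $E(J)\le K'\le[E(R,C),E(R,D)]$, one has $[H',K']=[E(I),E(J)]$.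
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:double}(d), $H'\le[E(A),E(B)]$ and $K'\le[E(C),E(D)]$. So, by Theorem~\ref{thm:main},
\[
[E(I),E(J)]\le[H',K']\le\big[[E(A),E(B)],[E(C),E(D)]\big]=[E(I),E(J)].\qedhere
\]
\end{proof}

For longer commutators the bracketing has to be carried over to the ideals, since $\circ$ is not associative: in the free algebra, the word $bac$ lies in $(A\circ B)\circ C$, while the degree $3$ part of $A\circ(B\circ C)$ is spanned by $abc$, $acb$, $bca$, $cba$.

\begin{corollary}\label{cor:brackets}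
Let $n\ge3$, $m\ge2$, and let $I_1,\dots,I_m$ be ideals. Fix any bracketing of $m$ letters whose outermost bracket splits them as $(1,\dots,k\mid k+1,\dots,m)$. Let $P$ and $Q$ be the symmetrized products of $I_1,\dots,I_k$ and of $I_{k+1},\dots,I_m$ formed with the inherited bracketings (for a single letter, the ideal itself). Then the correspondingly bracketed commutator of $E(n,I_1),\dots,E(n,I_m)$ equals $[E(n,P),E(n,Q)]$.
\end{corollary}

\begin{proof}
We use induction on $m$; for $m=2$ there is nothing to prove. Let $m\ge3$. If the left part has at least two letters, then by induction its commutator is $[E(P_1),E(P_2)]$, where $P_1,P_2$ are the products for its own outermost splitting and $P=P_1\circ P_2$. In the same way, a right part with at least two letters gives $[E(Q_1),E(Q_2)]$ with $Q=Q_1\circ Q_2$. If both parts have at least two letters, apply Theorem~\ref{thm:main}. Otherwise one part is a single $E(I_j)$ and the other has at least two letters; since $[H,K]=[K,H]$, Proposition~\ref{prop:triple}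 applies.
\end{proof}

Every step above used a third index, and the hypothesis $n\ge3$ cannot be dropped.

\begin{example}\label{ex:ntwo}
Let $n=2$ and $R=A=B=C=D=\mathbb F_2$. Then $A\circ B=C\circ D=R$, and $E(2,R)=\operatorname{SL}(2,\mathbb F_2)\cong S_3$: it is generated by the two noncommuting involutions $t_{12}(1)$, $t_{21}(1)$ in a group of order $6$. The left-hand side of Theorem~\ref{thm:main} is $[[S_3,S_3],[S_3,S_3]]=[A_3,A_3]=1$, while the right-hand side is $[S_3,S_3]=A_3\ne1$.
\end{example}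

For $n=1$ there are no transvections and both sides are trivial. So among $n\ge2$, the formula holds for all rings and ideals exactly when $n\ge3$.

\begin{thebibliography}{9}

\bibitem{VZ}
Nikolai Vavilov, Zuhong Zhang,
\emph{Inclusion among commutators of elementary subgroups},
arXiv:1911.10526 (2019).

\end{thebibliography}
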